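# Self-dual Specht-filtered modules that do not lift to characteristic zero

## Two theorems on lifting Specht-filtered modules

Throughout, $k$ is an algebraically closed field of characteristic $p$ and $p>3$. All modules are finite dimensional left modules, $\Sigma_d$ is the symmetric group on $d$ letters, $\varepsilon=\operatorname{sgn}$, and $U\mid V$ means that $U$ is isomorphic to a direct summand of $V$.

**Theorem 1.** Let $p>3$. There is an indecomposable self-dual $k\Sigma_{2p}$-module $M$ with a Specht filtration which does not lift to characteristic zero.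

**Theorem 2.** Let $p>3$. Every indecomposable self-dual $k\Sigma_d$-module with a Specht filtration lifts to characteristic zero if and only if $d<2p$. For each $d\ge 2p$ there is such a module $M_d$ for which no $M_d^{\oplus m}$ $(m\ge 1)$ lifts.

Let us unpack the words. For a partition $\lambda$ of $d$ let $S^\lambda$ be the Specht module over $k\Sigma_d$ and $S_\lambda=(S^\lambda)^*$ the dual Specht module.

**Definition (Specht filtration).** A $k\Sigma_d$-module $M$ has a Specht filtration if there is a chain $0=M_0\subset M_1\subset\dots\subset M_r=M$ of submodules such that each $M_i/M_{i-1}$ is isomorphic to a Specht module. Dual Specht filtrations are defined in the same way, with dual Specht modules. A module is self-dual if $M\cong M^*$.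

For example, $M^{(d-1,1)}=k^d$ with the permutation action contains $S^{(d-1,1)}$, the vectors with coordinate sum zero, and the quotient is $S^{(d)}=k$. So $k^d$ has a Specht filtration. It is also self-dual, because the permutation basis is orthonormal for an invariant form. Dualizing a Specht filtration of $M$ gives a dual Specht filtration of $M^*$, so a self-dual module with a Specht filtration automatically has a dual Specht filtration too.

**Definition (lifting).** A $k\Gamma$-module $M$, for $\Gamma$ a finite group, lifts to characteristic zero if there are a complete discrete valuation ring $\mathcal O$ with residue field $k$ and fraction field of characteristic zero, and an $\mathcal O\Gamma$-lattice $\hat M$ (an $\mathcal O\Gamma$-module free of finite rank over $\mathcal O$) with $\hat M\otimes_{\mathcal O}k\cong M$.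

We write $\pi$ for a uniformizer of $\mathcal O$. Permutation modules lift, and so do permutation modules twisted by $\varepsilon$. Projective modules lift over every $\mathcal O$, since idempotents lift from matrix rings over $k\Gamma$ to matrix rings over $\mathcal O\Gamma$. Specht modules lift, since they have integral forms.

The question comes from David J. Hemmer, "Symmetric group modules with Specht and dual Specht filtrations", arXiv:math/0608181 (2006): if $M$ and $N$ are indecomposable self-dual modules with Specht filtrations and $p>3$, do they lift to characteristic zero? There is a family of examples pointing towards yes. For $\lambda\vdash a$, $\mu\vdash b$, $a+b=d$, the signed permutation module is $M^{(\lambda\mid\mu)}=\operatorname{Ind}_{\Sigma_\lambda\times\Sigma_\mu}^{\Sigma_d}(k\boxtimes\varepsilon)$, where $\Sigma_\lambda,\Sigma_\mu$ are Young subgroups. For instance, $\mu=\emptyset$ gives the permutation module $M^\lambda$, while $\lambda=\emptyset$, $\mu=(d)$ gives $\varepsilon$. The indecomposable summands of these modules are called signed Young modules. For $p>3$ they are known to be self-dual, to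 have Specht and dual Specht filtrations, and to lift; every trivial source module also lifts. The theorems say that the answer to the question is nevertheless no, for every $p>3$, and that the first failure occurs exactly in degree $2p$. Non-lifting here means non-lifting over every $\mathcal O$, however ramified, and the next section shows that this makes a difference.

## Lattices over $C_p$ and over $C_p\rtimes\mathbb F_p^\times$

Let $C_p=\langle g\rangle$ and let $J$ be the two-dimensional $kC_p$-module on which $g$ acts by a Jordan block. If $\mathcal O$ contains a primitive $p$-th root of unity $\zeta$, the matrix $\begin{pmatrix}1&1\\0&\zeta\end{pmatrix}$ has order $p$, because its eigenvalues are distinct $p$-th roots of unity, and it reduces to a Jordan block since $\zeta\equiv1$ mod $\pi$. So $J$ lifts. It does not lift over the Witt vectors $W(k)$: there $p$ is a uniformizer, the cyclotomic polynomial $\Phi_p$ is irreducible over the fraction field, and the nontrivial irreducible representation of $C_p$ over that field has dimension $p-1>2$. Hence $g$ acts trivially on every lattice of rank $2$, and its reduction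 is not $J$.

Now add symmetry. Let $C=\{h_c:c\in\mathbb F_p^\times\}\cong\mathbb F_p^\times$ act by $h_cgh_c^{-1}=g^c$, and extend $J=\langle e_1,e_2\rangle$, $ge_1=e_1+e_2$, $ge_2=e_2$, to $C_p\rtimes C$ by $h_ce_1=e_1$, $h_ce_2=ce_2$. (Check: $h_cge_1=e_1+ce_2=g^ch_ce_1$.) This module lifts over no $\mathcal O$. In a lift, $g$ acts by a matrix $\hat g$ conjugate to $\hat g^c$ for $1\le c\le p-1$. So its multiset of eigenvalues is stable under $z\mapsto z^c$. If a primitive $p$-th root of unity occurred, all $p-1>2$ of them would, which is too many for rank $2$. So all eigenvalues are $1$. As $\hat g$ has finite order in characteristic zero, $\hat g=1$, a contradiction.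

The relation "$g$ is conjugate to $g^c$ by an element that we control" will be the source of the obstruction. Counting eigenvalues will not suffice later, because the relevant modules have rank $3p$. The counting will be replaced by an integrality argument.

## Degrees below $2p$: Brauer lines

For $d<p$ the algebra $k\Sigma_d$ is semisimple and every indecomposable module is a Specht module, so it lifts. Look next at $d=p$. A submodule of $S^{(p-1,1)}\subset k^p$ containing a non-constant vector $x$ contains $x-(i\,j)x=(x_i-x_j)(e_i-e_j)$, hence some $e_i-e_j$, hence everything. So the only proper nonzero submodule of $S^{(p-1,1)}$ is the line of constant vectors (its coordinate sum is $p=0$). The socle of $S^{(p-1,1)}$ is $k$ and its top has dimension $p-2\ge3$, so this Specht module is not self-dual. The module $k^p$ is self-dual with a Specht filtration. It is indecomposable, since its endomorphism ring is spanned by $1$ and the all-ones matrix, whose square is $p$ times itself, that is $0$. And it is projective, being induced from the $p'$-group $\Sigma_{p-1}$; so it lifts. This is the general pattern: a nonprojective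 module with different top and socle cannot be self-dual.

**Proposition 3.** If $d<2p$, every indecomposable self-dual $k\Sigma_d$-module with a Specht filtration lifts to characteristic zero.

*Proof.* Let $M$ be such a module. Projective modules lift, so assume that $M$ is not projective.

**Step 1: the block of $M$.** The purpose is to describe the algebra that acts. Blocks of $k\Sigma_d$ have weight at most $1$ because $d<2p$, and blocks of weight $0$ are semisimple, so their modules are projective. Hence $M$ lies in a block of weight $1$. Classically, such a block is a Brauer tree algebra of a line with $p-1$ edges and no exceptional vertex: its simple modules are $D_1,\dots,D_{p-1}$, and the projective cover $P_i$ of $D_i$ has top and socle $D_i$ and heart $D_{i-1}\oplus D_{i+1}$ (omitting $D_0$ and $D_p$). Replace the block by its basic algebra $B$, with primitive idempotents $e_i$ and $P_i=Be_i$.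

**Step 2: $\operatorname{soc}(B)M=0$.** This lets us pass to an algebra with radical square zero. If $\operatorname{soc}(P_i)$ does not annihilate some $m\in M$, then $b\mapsto bm$ is a map $P_i\to M$ that is nonzero on the simple socle of $P_i$, hence injective. As $P_i$ is injective and $M$ is indecomposable, $M\cong P_i$, a contradiction. So $M$ is a module over $B/\operatorname{soc}B$. Since $\operatorname{rad}^2P_i=\operatorname{soc}P_i$, this algebra has radical square zero, and its radical maps $e_iM$ into $e_{i-1}M\oplus e_{i+1}M$.

**Step 3: top and socle have different parity.** Suppose $M$ is not simple. Choose complements $T_i$ of $e_i\operatorname{rad}M$ in $e_iM$. The radical kills $\operatorname{rad}M$ and sends $T_i$ into $e_{i-1}\operatorname{rad}M\oplus e_{i+1}\operatorname{rad}M$, so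
$$\bigoplus_{i\text{ odd}}T_i\oplus\bigoplus_{i\text{ even}}e_i\operatorname{rad}M\qquad\text{and}\qquad\bigoplus_{i\text{ even}}T_i\oplus\bigoplus_{i\text{ odd}}e_i\operatorname{rad}M$$
are submodules with direct sum $M$. One of them is therefore $M$ and the other is $0$. So $\operatorname{top}M$ and $\operatorname{rad}M$ have no common constituent. We have $\operatorname{rad}M\subseteq\operatorname{soc}M$, and equality holds: a simple submodule $L\not\subseteq\operatorname{rad}M$ misses some maximal submodule $M'$, so $M=L\oplus M'$ and $M=L$ would be simple.

**Step 4: self-duality.** Simple $k\Sigma_d$-modules are self-dual. So $M\cong M^*$ gives $\operatorname{soc}M\cong(\operatorname{top}M)^*\cong\operatorname{top}M\ne0$, contradicting Step 3. Hence $M$ is simple. A simple module with a Specht filtration is a Specht module, and Specht modules lift. $\square$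

In degree $2p$ this argument stops at Step 1: the principal block has weight $2$ and the Sylow $p$-subgroup is $C_p\times C_p$, so no Brauer tree is available. That is where we now look for a counterexample.

## Extensions of twisted permutation modules and two splitting lemmas

We shall glue together modules of the form $k\Omega\otimes\chi$, where $\Omega$ is a finite $\Gamma$-set and $\chi:\Gamma\to k^\times$ is a linear character. By Shapiro's lemma and the decomposition of $\Omega_1\times\Omega_2$ into orbits,
$$\operatorname{Ext}^i_\Gamma(k\Omega_1\otimes\chi_1,k\Omega_2\otimes\chi_2)\cong\bigoplus_{(\omega_1,\omega_2)}H^i(\Gamma_{(\omega_1,\omega_2)},\chi_1^{-1}\chi_2),\tag{1}$$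
the sum running over representatives of the $\Gamma$-orbits on $\Omega_1\times\Omega_2$. In particular, if all pair stabilizers are $p'$-groups, then $\operatorname{Ext}^1=0$.

The first lemma splits filtered modules.

**Lemma 4.** Let $0=X_0\subset X_1\subset\dots\subset X_n=X$ be a filtration of a module for a finite group, with $X_j/X_{j-1}=F_j^1\oplus F_j^2$ and $\operatorname{Ext}^1(F_i^a,F_j^b)=0$ for all $i,j$ and $a\ne b$. Then $X=X^1\oplus X^2$ such that, with $X_j^a:=X_j\cap X^a$, we have $X_j=X_j^1\oplus X_j^2$ and $X_j^a/X_{j-1}^a$ maps isomorphically onto $F_j^a$. Moreover $\operatorname{Ext}^1(X^a,X^b)=0$ for $a\neq b$.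

*Proof.* The last statement follows from the long exact sequences, one layer at a time. For the rest, induct on $n$. Let $X_{n-1}=Z^1\oplus Z^2$ be such a decomposition, let $W^a$ be the preimage of $F_n^a$ in $X$, and let $b\ne a$. Then
$$0\to X_{n-1}/Z^a\to W^a/Z^a\to F_n^a\to0$$
is an extension of $F_n^a$ by $X_{n-1}/Z^a\cong Z^b$, and $Z^b$ is filtered by the $F_j^b$, so $\operatorname{Ext}^1(F_n^a,Z^b)=0$ and the sequence splits. So there is a submodule $X^a$ with $Z^a\subseteq X^a\subseteq W^a$, $X^a\cap X_{n-1}=Z^a$ and $X^a+X_{n-1}=W^a$. Now $X^1+X^2$ contains $Z^1+Z^2=X_{n-1}$ and maps onto $F_n^1\oplus F_n^2$, so it is $X$; and $\dim X^1+\dim X^2=\dim X$, so the sum is direct. For $j<n$ we have $X_j\cap X^a=X_j\cap Z^a$, so the remaining claims hold by induction. $\square$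

By iteration the lemma holds for decompositions of the layers into more than two parts.

The second lemma splits lattices. In general a direct summand of a liftable module has no reason to lift, since an idempotent endomorphism need not lift; vanishing of $\operatorname{Ext}^1$ repairs this.

**Lemma 5.** Let $\Gamma$ be a finite group and $\hat M$ an $\mathcal O\Gamma$-lattice with $\hat M\otimes k=X\oplus Y$ and $\operatorname{Ext}^1_{k\Gamma}(X,Y)=0=\operatorname{Ext}^1_{k\Gamma}(Y,X)$. Then $\hat M=\hat X\oplus\hat Y$ with $\hat X,\hat Y$ lifting $X,Y$.

*Proof.* Choose an $\mathcal O$-basis lifting a basis adapted to $X\oplus Y$. The representation has the form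
$$\rho(h)=\begin{pmatrix}\alpha(h)&\pi^m\beta(h)\\ \pi^{m'}\gamma(h)&\delta(h)\end{pmatrix},\qquad m,m'\ge1,$$
initially with $m=m'=1$. Reduction mod $\pi$ shows that $\bar\alpha,\bar\delta$ are the representations on $X,Y$. The upper right entry of $\rho(hh')=\rho(h)\rho(h')$, divided by $\pi^m$, is
$$\beta(hh')=\alpha(h)\beta(h')+\beta(h)\delta(h').$$
So $\begin{pmatrix}\bar\alpha&\bar\beta\\0&\bar\delta\end{pmatrix}$ is a representation, an extension of $Y$ by $X$. It splits, which means that $\bar\beta=\bar\alpha s-s\bar\delta$ for a matrix $s$ over $k$. Let $\tilde s$ over $\mathcal O$ lift $s$. Conjugating $\rho$ by $\begin{pmatrix}1&\pi^m\tilde s\\0&1\end{pmatrix}$ changes the upper right block to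
$$\pi^m\left(\beta-\alpha\tilde s+\tilde s\delta-\pi^{m+m'}\tilde s\gamma\tilde s\right)\equiv0\pmod{\pi^{m+1}},$$
leaves the lower left block unchanged, and changes the diagonal blocks by multiples of $\pi^{m+m'}$. So $m$ has been raised by one, with $\bar\alpha,\bar\delta$ unchanged. Treat the lower left block in the same way with a lower unitriangular matrix, using $\operatorname{Ext}^1(X,Y)=0$, and iterate. The conjugating matrices are $\equiv1$ modulo growing powers of $\pi$. By completeness their product converges to a matrix $\equiv1$ mod $\pi$, and the limiting representation is block diagonal with diagonal blocks reducing to $\bar\alpha,\bar\delta$. $\square$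

## Specht filtrations through the Schur functor

To recognize Specht filtrations we pass to polynomial representations. Let $E=k^n$ with $n\ge d$, let $S=S(n,d)=\operatorname{End}_{k\Sigma_d}(E^{\otimes d})$ be the Schur algebra, and let $e\in S$ be the idempotent of weight $(1^d,0,\dots)$. Then $eSe=k\Sigma_d$, and the Schur functor $F(V)=eV$ is exact. For $\lambda\vdash d$ let $\Delta(\lambda)$ be the Weyl module and $\nabla(\lambda)$ the dual Weyl module of highest weight $\lambda$. A good (Weyl) filtration is one with sections $\nabla(\lambda)$ ($\Delta(\lambda)$); tilting modules have both. For instance, in degree $2$ with $p\ne2$ we have $E\otimes E=S^2E\oplus\Lambda^2E$ with $S^2E=\nabla(2)$, $\Lambda^2E=\nabla(1,1)$, and $F$ turns this into $k\Sigma_2=k\oplus\varepsilon$. We use these standard facts (Green, Donkin, Akin–Buchsbaum–Weyman, Wang, Mathieu):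

* $F\nabla(\lambda)\cong S^\lambda$, $F\Delta(\lambda)\cong S_\lambda$, $F(V\otimes W)\cong\operatorname{Ind}(FV\boxtimes FW)$, and $S_\lambda\otimes\varepsilon\cong S^{\lambda'}$.
* Tensor products of modules with good filtrations have good filtrations. Direct summands of modules with good (Weyl) filtrations have good (Weyl) filtrations.
* $\Lambda^\alpha E=\bigotimes_i\Lambda^{\alpha_i}E$ is tilting; $\Lambda^{\lambda'}E$ has highest weight $\lambda$ with multiplicity one, and there is an exact sequence $0\to\Delta(\lambda)\to\Lambda^{\lambda'}E\to C_\lambda\to0$ with $C_\lambda$ Weyl-filtered.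
* (Cauchy) $S^r(V\otimes W)$ has a $GL(V)\times GL(W)$-filtration with sections $\nabla(\lambda)\boxtimes\nabla(\lambda)$.

Our module $M$ will be a direct summand of something explicit, so we need Specht filtrations to pass to summands. Compare Hemmer–Nakano for the following lemma; here is a full proof.

**Lemma 6.** For $p>3$, direct summands of $k\Sigma_d$-modules with Specht filtrations have Specht filtrations.

*Proof.* By dualizing it suffices to treat dual Specht filtrations. The plan is to show that the right adjoint of $F$ turns dual Specht filtrations into Weyl filtrations.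

**Step 1: the adjoint.** Let $\mathcal G=\operatorname{Hom}_{k\Sigma_d}(eS,-)$, the right adjoint of $F$. Then $F\mathcal G(W)=\operatorname{Hom}_{eSe}(eSe,W)=W$. As a $k\Sigma_d$-module, $eS\cong\bigoplus_\mu M^\mu$, with $\mu$ running over the compositions of $d$ with $n$ parts. So $R^i\mathcal G(W)=\bigoplus_\mu\operatorname{Ext}^i(M^\mu,W)$. The unit $u_V:V\to\mathcal GFV$ sends $v$ to $(es\mapsto esv)$, and its kernel $\{v:eSv=0\}$ is the largest submodule of $V$ killed by $e$.

**Step 2: $u_V$ is injective for Weyl-filtered $V$.** We have $E^{\otimes d}\cong Se$. Contravariant duality fixes $E^{\otimes d}$ and all simple modules, so if a simple $L$ lies in the socle of $E^{\otimes d}$, then $0\ne\operatorname{Hom}_S(Se,L)=eL$. So no nonzero submodule of $E^{\otimes d}$ is killed by $e$, and $u_V$ is injective for every $V\subseteq E^{\otimes d}$; in particular for $\Lambda^\alpha E$ and for $\Delta(\lambda)\subseteq\Lambda^{\lambda'}E$. If $0\to V'\to V\to V''\to0$ is exact with $u_{V'},u_{V''}$ injective, then $\ker u_V$ meets $V'$ in $0$, so it embeds in $V''$ as a submodule killed by $e$, and hence is $0$. Induct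 along the Weyl filtration.

**Step 3: the modules $\Lambda^\alpha E$.** We show that $u_{\Lambda^\alpha E}$ is an isomorphism and $R^1\mathcal G(F\Lambda^\alpha E)=0$. Here $F\Lambda^\alpha E=M^\alpha\otimes\varepsilon$. The pair stabilizers in (1) for $M^\mu$ and $M^\alpha$ are the groups $\Sigma_\mu\cap{}^g\Sigma_\alpha$. The double cosets correspond to nonnegative integer matrices $(m_{ij})$ with margins $\mu,\alpha$, and the intersection is then isomorphic to $\prod\Sigma_{m_{ij}}$, embedded as a Young subgroup. Since $p\ne2$, $\varepsilon$ is trivial on it only if all $m_{ij}\le1$. So $\dim\operatorname{Hom}(M^\mu,M^\alpha\otimes\varepsilon)$ is the number of $0$–$1$ matrices with margins $\mu,\alpha$. That is also $\dim(\Lambda^\alpha E)^\mu$, because a basis of $\Lambda^\alpha E$ is given by tuples of subsets of $\{1,\dots,n\}$ of sizes $\alpha_i$. Summing over $\mu$, the injection $u_{\Lambda^\alpha E}$ is between spaces of equal dimension, hence an isomorphism.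

Next, $R^1\mathcal G(F\Lambda^\alpha E)$ is a sum of groups $H^1(\prod\Sigma_{a_i},\varepsilon)$. Restriction to $\prod\mathrm{Alt}_{a_i}$ is injective, since the index is a power of $2$; and $\varepsilon$ is trivial there. So these groups embed in $\operatorname{Hom}(\prod\mathrm{Alt}_{a_i},k)$, which is $0$: the abelianization of $\mathrm{Alt}_a$ is trivial or of order $3$, and $p>3$.

**Step 4: Weyl modules.** We show that $u$ is an isomorphism on all Weyl-filtered modules and $R^1\mathcal G(S_\lambda)=0$. Apply the left exact functor $\mathcal GF$ to $0\to\Delta(\lambda)\to\Lambda^{\lambda'}E\to C_\lambda\to0$. As $u_{\Lambda^{\lambda'}E}$ is an isomorphism, $\mathcal GS_\lambda$ is identified with the kernel of $\Lambda^{\lambda'}E\to C_\lambda\to\mathcal GFC_\lambda$. The second map is $u_{C_\lambda}$, which is injective, so the kernel is $\Delta(\lambda)$. Thus $u_{\Delta(\lambda)}$ is an isomorphism. Now let $0\to V'\to V\to V''\to0$ be exact with $V$, $V'$, $V''$ Weyl-filtered and $u_{V'},u_{V''}$ isomorphisms. Then $u_V$ is injective by Step 2. If $x\in\mathcal GFV$ has image $u_{V''}(v'')$ and $v\in V$ lifts $v''$,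 then $x-u_V(v)\in\mathcal GFV'=u(V')$; so $u_V$ is onto. By induction $u$ is an isomorphism on all Weyl-filtered modules, in particular on $C_\lambda$. So $\mathcal GF\Lambda^{\lambda'}E\to\mathcal GFC_\lambda$ is identified with $\Lambda^{\lambda'}E\to C_\lambda$, which is onto, and the exact sequence
$$\mathcal GF\Lambda^{\lambda'}E\to\mathcal GFC_\lambda\to R^1\mathcal G(S_\lambda)\to R^1\mathcal G(F\Lambda^{\lambda'}E)=0$$
gives $R^1\mathcal G(S_\lambda)=0$.

**Step 5: conclusion.** By Step 4, $\mathcal G$ is exact along dual Specht filtrations and takes modules with such filtrations to Weyl-filtered modules. If $W=W'\oplus W''$ has a dual Specht filtration, then $\mathcal GW'$ is a summand of the Weyl-filtered module $\mathcal GW$. So it is Weyl-filtered, and $W'=F\mathcal GW'$ has a dual Specht filtration. $\square$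

A perfect matching of a finite set is a partition of it into two-element subsets (edges). For example, $\{1,2,3,4\}$ has the three matchings $12|34$, $13|24$, $14|23$, and for $p=5$ a set of $2p=10$ points has $9\cdot7\cdot5\cdot3=945$ of them.

**Lemma 7.** Let $\Omega$ be the set of perfect matchings of a $2p$-element set. Then $H:=k\Omega$ and $H^\varepsilon:=H\otimes\varepsilon$ are self-dual $k\Sigma_{2p}$-modules with Specht filtrations.

For $H$ this is due to Paget.

*Proof.* Take $d=2p$. Since $E\otimes E=S^2E\oplus\Lambda^2E$, the module $S^p(S^2E)$ is a $GL(E)$-summand of $S^p(E\otimes E)$. The latter has, by Cauchy, a filtration with sections $\nabla(\lambda)\otimes\nabla(\lambda)$, hence a good filtration, and so does its summand $S^p(S^2E)$. Its $(1^{2p})$-weight space has as basis the monomials $\prod(e_ie_j)$, the product over the edges $\{i,j\}$ of a matching. So $F(S^p(S^2E))\cong H$, and $H$ has a Specht filtration. As a permutation module $H$ is self-dual, so it also has a dual Specht filtration. Tensoring the latter with $\varepsilon$ and using $S_\lambda\otimes\varepsilon\cong S^{\lambda'}$ gives a Specht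 filtration of $H^\varepsilon$, and $H^\varepsilon$ is self-dual because $\varepsilon^*=\varepsilon$. $\square$

## Pairs of perfect matchings and a three-layer module

Let $G=\Sigma_{2p}$. Both $H$ and $H^\varepsilon$ are self-dual, Specht-filtered and liftable, and any extension of such modules has a Specht filtration. The first thing to try is to glue two of them by a nonsplit extension, so we compute $\operatorname{Ext}$ groups from (1).

The union of two matchings is a disjoint union of cycles with alternately coloured edges, of lengths $2m$ (length $2$ being a double edge). With $r_m$ cycles of length $2m$, $\sum mr_m=p$, the stabilizer of the pair is $\prod_mD_{2m}\wr\Sigma_{r_m}$. Here $D_{2m}$ is the colour-preserving symmetry group of the cycle; it has order $2m$ and acts simply transitively on the $2m$ vertices. The order $\prod(2m)^{r_m}r_m!$ is divisible by $p$ only for a single $2p$-cycle (stabilizer $D_{2p}$; one orbit of pairs) or for $p$ double edges (stabilizer $\Sigma_2\wr\Sigma_p$; one orbit). All other pairs contribute nothing to $\operatorname{Ext}^i$ with $i\ge1$.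

**The stabilizer $D_{2p}$.** A reflection has no fixed vertex, so it is a product of $p$ transpositions and $\varepsilon=-1$ on it. It inverts $C_p$, so it acts by $-1$ on $H^1(C_p,k)=\operatorname{Hom}(C_p,k)$ and on $H^2(C_p,k)$, which is spanned by the Bockstein of $H^1(C_p,\mathbb F_p)$. As $H^i(D_{2p},\chi)=(H^i(C_p,k)\otimes\chi)^{D_{2p}/C_p}$ for $\chi\in\{k,\varepsilon\}$, we get $H^1(D_{2p},k)=H^2(D_{2p},k)=0$ and $\dim H^1(D_{2p},\varepsilon)=1$.

**The stabilizer $\Sigma_2\wr\Sigma_p$.** The base group is a $p'$-group, so $H^i(\Sigma_2\wr\Sigma_p,k)=H^i(\Sigma_p,k)$. This embeds in the invariants of $N_{\Sigma_p}(C_p)/C_p\cong\mathbb F_p^\times$ on $H^i(C_p,k)$. For $i=1,2$ that group acts on the one-dimensional space $H^i(C_p,k)$ by a faithful character, so the invariants are $0$. And $H^*(\Sigma_2\wr\Sigma_p,\varepsilon)=0$, because the base group contains transpositions and has no invariants on $\varepsilon$.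

Therefore
$$\operatorname{Ext}^1_G(H,H)=\operatorname{Ext}^2_G(H,H)=0,\qquad\dim\operatorname{Ext}^1_G(H,H^\varepsilon)=\dim\operatorname{Ext}^1_G(H^\varepsilon,H)=1.\tag{2}$$

So $H$ cannot be glued to itself, but there is a unique nonsplit extension
$$0\to H^\varepsilon\to\mathcal E\to H\to0 .$$
We shall see that $\mathcal E$ does not lift. But it has another defect: $\mathcal E^*$ has the layers in the opposite order, $H$ at the bottom and $H^\varepsilon$ on top, and we shall check below that $\mathcal E\not\cong\mathcal E^*$, even up to projective summands. Self-duality is exactly where the two-layer attempt stops. The sum $\mathcal E\oplus\mathcal E^*$ is self-dual but decomposable. The way out is to make the order of layers symmetric, $H,H^\varepsilon,H$. The obstruction to adding a third layer lies in $\operatorname{Ext}^2_G(H,H)$, which is $0$ by (2).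

**Proposition 8.** Up to isomorphism there is exactly one $kG$-module $X$ with a filtration $0\subset X_1\subset X_2\subset X$, $X_1\cong H$, $X_2/X_1\cong H^\varepsilon$, $X/X_2\cong H$, with $X_2$ and $X/X_1$ nonsplit extensions. It is self-dual and has a Specht filtration.

*Proof.* By (2), $X/X_1$ must be $\mathcal E$, as an extension up to a scalar multiple of its class. In the exact sequence
$$\operatorname{Ext}^1(H,H)=0\to\operatorname{Ext}^1(\mathcal E,H)\to\operatorname{Ext}^1(H^\varepsilon,H)\to\operatorname{Ext}^2(H,H)=0$$
the middle map is restriction to $H^\varepsilon\subset\mathcal E$. So it is an isomorphism, $\operatorname{Ext}^1(\mathcal E,H)$ is one-dimensional, and an extension of $\mathcal E$ by $H$ has nonsplit $X_2$ exactly when its class is nonzero. Nonzero classes exist, and they are proportional, so $X$ exists and is unique up to isomorphism.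

The dual $X^*$ has the filtration $(X/X_2)^*\subset(X/X_1)^*\subset X^*$ with factors isomorphic to $H,H^\varepsilon,H$. Here $(X/X_1)^*$ and $X^*/(X/X_2)^*\cong X_2^*$ are nonsplit. By uniqueness $X^*\cong X$. By Lemma 7, $X$ has a Specht filtration. $\square$

Let $\xi\in\operatorname{Ext}^1_G(H,H^\varepsilon)$ and $\eta\in\operatorname{Ext}^1_G(H^\varepsilon,H)$ be the nonzero classes of $X/X_1$ and $X_2$.

## The Sylow normalizer acting on matchings

We now restrict $X$ to a subgroup in which it can be written down in coordinates. Identify the $2p$ points with $\mathbb F_p\times\{0,1\}$ (two copies of $\mathbb F_p$). Let $Q=\{(s,t)\}\cong\mathbb F_p^2$ act by $(x,0)\mapsto(x+s,0)$, $(x,1)\mapsto(x+t,1)$; this is a Sylow $p$-subgroup of $G$. For $u\in\mathbb F_p^\times$ put $P_u=\{(s,us)\}$. Let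
$$P=P_1=\langle g\rangle,\quad g=(1,1),\qquad A=\langle a\rangle,\quad a=(1,-1),$$
$$h_c:(x,i)\mapsto(cx,i)\ (c\in\mathbb F_p^\times),\qquad\tau:(x,i)\mapsto(x,1-i).$$
Put $C=\{h_c\}\cong\mathbb F_p^\times$, $R=\langle\tau\rangle\times C$, $N=Q\rtimes R$. Then $Q=P\times A$ since $p$ is odd, and
$$h_cgh_c^{-1}=g^c,\quad h_cah_c^{-1}=a^c,\quad\tau g\tau^{-1}=g,\quad\tau a\tau^{-1}=a^{-1},\quad\varepsilon(\tau)=-1,\quad\varepsilon(h_c)=1,\quad\varepsilon|_Q=1.$$
Indeed, $\tau$ is a product of $p$ transpositions, and $h_c$ is the same permutation on both copies. For $v\in\mathbb F_p^\times$ let $n_v:(x,0)\mapsto(x,0)$, $(x,1)\mapsto(vx,1)$. It normalizes $Q$, with $n_vP_un_v^{-1}=P_{vu}$ and $n_wn_v=n_{wv}$.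

**Step 1: matchings with nontrivial stabilizer in $Q$.** We want $\Omega$ as a $Q$-set. Suppose $1\ne(s,t)\in Q$ fixes $\omega\in\Omega$. As $p$ is odd, $\omega$ has an edge joining the two copies (a cross edge). If $t=0$, then $s\ne0$ and the points of copy $1$ are fixed; a cross edge $\{(x,0),(y,1)\}$ goes to $\{(x+s,0),(y,1)\}$, which is also an edge of $\omega$, so $x+s=x$, a contradiction. Likewise $s=0$ is impossible. So $s,t\ne0$. The set of copy-$0$ ends of cross edges is nonempty and invariant under $x\mapsto x+s$, hence all of $\mathbb F_p$. Thus $\omega$ is given by a bijection $\theta$ of $\mathbb F_p$ with $\theta(x+s)=\theta(x)+t$; that is, with $u=t/s$,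
$$\omega=\omega_{u,c}:\ (x,0)\leftrightarrow(ux+c,1).$$
The element $(s,t)$ sends $\omega_{u,c}$ to $\omega_{u,c+t-us}$. So $\Omega_u=\{\omega_{u,c}:c\in\mathbb F_p\}\cong Q/P_u$ as $Q$-sets, and
$$\Omega|_Q=\bigsqcup_{u\in\mathbb F_p^\times}\Omega_u\ \sqcup\ (\text{free}).$$
For $p=5$ this says that $20$ matchings lie in nonfree orbits, and the remaining $925=37\cdot25$ form $37$ free orbits.

In particular $\langle(1,0)\rangle$ acts freely on $\Omega$, and every $p$-cycle of $G$ is conjugate to $(1,0)$. So $H$ and $H^\varepsilon$ are free over any subgroup generated by a $p$-cycle. Extensions of free modules by free modules split, hence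
$$X\text{ is free over every subgroup generated by a $p$-cycle.}\tag{3}$$

Moreover $n_v\Omega_u=\Omega_{vu}$, $h_c\omega_{1,d}=\omega_{1,cd}$ and $\tau\omega_{1,d}=\omega_{1,-d}$. So $N$ preserves $\Omega_1$, $P$ acts trivially on $\Omega_1$, $A$ acts regularly on it ($a\omega_{1,d}=\omega_{1,d-2}$), and $\omega_{1,0}$ is fixed by $R$.

**Step 2: splitting off the part over $\Omega_1$.** Let $\Omega'=\Omega\setminus\Omega_1$, which is $N$-stable. For $\omega\in\Omega_1$, $\omega'\in\Omega'$ the stabilizer of $(\omega,\omega')$ in $Q$ is $P_1\cap1$ or $P_1\cap P_u$ with $u\neq1$, hence trivial. As $Q$ is the normal Sylow $p$-subgroup of $N$, the stabilizer in $N$ is a $p'$-group. By (1), $\operatorname{Ext}^1_N$ vanishes between $k\Omega_1\otimes\chi$ and $k\Omega'\otimes\chi'$ in both directions, and Lemma 4 gives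
$$X|_N=f\oplus f',\qquad\operatorname{Ext}^1_N(f,f')=\operatorname{Ext}^1_N(f',f)=0,\tag{4}$$
with $f$ filtered by $f_1\subset f_2\subset f$, $f_j=f\cap X_j$, with factors $k\Omega_1$, $k\Omega_1\otimes\varepsilon$, $k\Omega_1$ from bottom to top; similarly $f'_j=f'\cap X_j$.

**Step 3: the other orbits, over $Q$.** By (1), $\operatorname{Ext}^1_Q(k\Omega_u,k\Omega_{u'})=0$ for $u\ne u'$, and free modules have no $\operatorname{Ext}^1$ with anything. Lemma 4 applied to $f'|_Q$ gives, with $\tilde f_1=f|_Q$,
$$X|_Q=\bigoplus_{u\in\mathbb F_p^\times}\tilde f_u\oplus(\text{free}),\tag{5}$$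
where $\tilde f_u$ has dimension $3p$ and a three-step filtration with factors $k\Omega_u\cong k[Q/P_u]$. For $u'\ne u$ we have $P_u\cap P_{u'}=1$, so $\tilde f_u$ is free over $P_{u'}$. In particular $f'|_P$ is free.

**Step 4: $f/f_1$ and $f_2$ are nonsplit over $Q$.** This carries the nonsplitness of $\xi$ and $\eta$ to the piece $f$. Since $Q$ is Sylow, $\xi|_Q\ne0$. By (1), $\xi|_Q$ lies in $\operatorname{Ext}^1_Q(k\Omega,k\Omega)=\bigoplus_u\operatorname{Ext}^1_Q(k\Omega_u,k\Omega_u)$. Its component $\xi_u$ is the class of
$$E_u=\left(\text{preimage of }k\Omega_u\text{ in }X/X_1\right)\big/\left(k(\Omega\setminus\Omega_u)\otimes\varepsilon\right).$$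
Multiplication by $n_v$ on $X/X_1$ induces a bijection $E_u\to E_{vu}$ compatible with the layers and semilinear for the automorphism of $Q$ given by conjugation with $n_v$. So $\xi_u=0$ if and only if $\xi_{vu}=0$. As some $\xi_u$ is nonzero, all are, including $\xi_1$. Finally $X/X_1=f/f_1\oplus f'/f_1'$, so the preimage of $k\Omega_1$ is $f/f_1\oplus(k\Omega'\otimes\varepsilon)$ and $E_1\cong f/f_1$ as extensions. Thus $f/f_1$ is nonsplit over $Q$ as an extension of $k\Omega_1$ by $k\Omega_1$. The same argument with $\eta$ shows that $f_2$ is nonsplit over $Q$.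

## A normal form for $f$ by truncated logarithms

We want coordinates on $f$ in which $C$ acts as simply as possible. The element $g-1$ transforms badly under $g\mapsto g^c$; its truncated logarithm transforms linearly. Let
$$L(1+z)=\sum_{i=1}^{p-1}(-1)^{i-1}\frac{z^i}{i}.$$
In $k[z]/(z^p)$ we have $L((1+z)^c)=cL(1+z)$ for integers $c\ge0$. Indeed, $\log((1+z)^c)=c\log(1+z)$ in $\mathbb Q[[z]]$; since $(1+z)^c-1$ is divisible by $z$ in $\mathbb Z[z]$, modulo $z^p$ only the terms of the logarithm with $i\le p-1$ matter. So the identity modulo $z^p$ has coefficients in $\mathbb Z_{(p)}$ and may be reduced mod $p$. Also $L(1+z)=z\cdot(\text{unit})$.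

Put $Y=L(a)\in kA$, so $kA=k[Y]/(Y^p)$, and let $\mathsf X=L(g)$ acting on $f$. As $P$ and $A$ commute, $\mathsf X$ is $kA$-linear, and
$$h_cYh_c^{-1}=cY,\quad h_c\mathsf Xh_c^{-1}=c\mathsf X,\quad\tau Y\tau^{-1}=-Y,\quad\tau\mathsf X\tau^{-1}=\mathsf X.$$

**Step 1: a basis adapted to $R$.** As $R$ is a $p'$-group, averaging gives $e_1\in f$, $e_2\in f_2$, $e_3\in f_1$ lifting $\omega_{1,0}$ in the respective factors, such that $R$ fixes $e_1,e_3$ and acts by $\varepsilon$ on $e_2$. Since $A$ is regular on $\Omega_1$, they form a $kA$-basis of $f$. Since $\varepsilon(h_c)=1$, $C$ fixes all three.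

**Step 2: the matrix of $\mathsf X$.** $P$ acts trivially on the factors, so
$$\mathsf Xe_1=\varphi e_2+\psi e_3,\qquad\mathsf Xe_2=\varphi'e_3,\qquad\mathsf Xe_3=0,\qquad\varphi,\psi,\varphi'\in k[Y]/(Y^p).$$
Apply $h_c$ to the first equation: the left side becomes $c\mathsf Xe_1$, the right side $\varphi(cY)e_2+\psi(cY)e_3$. So $\varphi(cY)=c\varphi(Y)$ for all $c\in\mathbb F_p^\times$, and the same for $\psi$ and $\varphi'$. Only monomials $Y^j$ with $j\equiv1$ mod $p-1$ and $0\le j\le p-1$ survive, that is $j=1$. So $\varphi=\lambda Y$, $\psi=\mu Y$, $\varphi'=\lambda'Y$.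

**Step 3: $\mu=0$.** Here the sign on the middle layer enters. Applying $\tau$ to the first equation gives $\mathsf Xe_1=-\varphi(-Y)e_2+\psi(-Y)e_3$. So $\psi(-Y)=\psi(Y)$ and $\mu=0$.

**Step 4: $\lambda,\lambda'\ne0$.** If $\lambda=0$, then $\mathsf X=L(g)$ is zero on $f/f_1$, hence so is $g-1$, and $P$ acts trivially on $f/f_1$. Then $f/f_1$ is an extension of $k[Q/P]$-modules with free quotient $k\Omega_1$, so it splits over $Q$, a contradiction. Likewise $\lambda'\ne0$, because $f_2$ is nonsplit over $Q$.

Rescaling $e_2$ and $e_3$ we obtain
$$f=kA\otimes V,\quad V=\langle e_1,e_2,e_3\rangle,\quad C\text{ trivial on }V,\quad\mathsf X=Y\otimes T,\quad Te_1=e_2,\ Te_2=e_3,\ Te_3=0.\tag{6}$$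

**Step 5: $f|_Q$ is indecomposable and $f|_P$ has no free summand.** An endomorphism of $f|_Q$ is $kA$-linear, so it is a matrix $\phi=\sum_iY^i\phi_i$ with $\phi_i\in M_3(k)$, and it commutes with $Y T$. The coefficient of $Y$ gives $\phi_0T=T\phi_0$, so $\phi_0\in k[T]$, because $T$ is a single Jordan block. The map $\phi\mapsto\phi_0$ is a ring homomorphism with nilpotent kernel onto a subalgebra of $k[T]$, all of whose elements are scalar plus nilpotent. So $\operatorname{End}_Q(f)$ is local. Next, $\mathsf X^3=0$ and $g-1=\mathsf X\cdot(\text{unit})$ with commuting factors, so $(g-1)^3=0$ on $f$. A free $kP$-summand would need $(g-1)^{p-1}\ne0$, and $p-1\ge4$. So $f|_P$ has no free summand, and $f$ is not projective.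

**Why two layers are not enough.** We can now verify the claim about $\mathcal E=X/X_1$. Its dual is a nonsplit extension of $H^\varepsilon$ by $H$, so $\mathcal E^*\cong X_2$ by (2). Restricted to $N$, the two modules are $f/f_1\oplus f'/f'_1$ and $f_2\oplus f'_2$. As in Step 5, with a $2\times2$ Jordan block, $f/f_1$ is indecomposable over $Q$ and has no free $P$-summand, while $f'_2|_P$ is free. So if $\mathcal E$ and $\mathcal E^*$ were isomorphic up to projective summands, Krull–Schmidt would force $f/f_1\mid f_2$, and $f/f_1\cong f_2$ over $N$ by dimension. But $\mathsf X(f/f_1)=Y\,kA\,e_2$, and $\tau$ acts on the one-dimensional quotient $Y\,kA\,e_2/Y^2kA\,e_2$ by $(-1)\varepsilon(\tau)=1$. On the corresponding quotient for $\mathsf X f_2=Y\,kA\,e_3$, $\tau$ acts by $-1$. So they are not isomorphic.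

## The nonprojective part of $X$

**Proposition 9.** $X=M\oplus(\text{projective})$ with $M$ indecomposable and nonprojective. The module $M$ is self-dual and has a Specht filtration.

*Proof.*

**Step 1: all the $\tilde f_v$ are translates of $f$.** The subspace $n_vf\subset X$ is $Q$-stable, since $n_v$ normalizes $Q$, and $X=n_vf\oplus n_vf'$. So $n_vf$ is a direct summand of $X|_Q$, indecomposable of dimension $3p$, with no free summand over $n_vPn_v^{-1}=P_v$. In (5), the free part and the $\tilde f_u$ with $u\ne v$ are free over $P_v$. By Krull–Schmidt, $n_vf$ is isomorphic to a summand of $\tilde f_v$, and comparing dimensions, $\tilde f_v\cong n_vf$. So the nonprojective indecomposable summands of $X|_Q$ are the $\tilde f_v$, $v\in\mathbb F_p^\times$. They are pairwise non-isomorphic, because $\tilde f_v$ is not free over $P_v$ but $\tilde f_u$ is for $u\ne v$. Each has multiplicity one. Twisting by $n_w$ takes $\tilde f_v$ to $\tilde f_{wv}$, since $n_wn_vf=n_{wv}f$.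

**Step 2: a decomposition of $X$ has a projective side.** Let $X=X'\oplus X''$ as $kG$-modules. Since $X'$ is a $G$-module, $X'|_Q$ is isomorphic to its twist by $n_w$. So the set of $v$ with $\tilde f_v\mid X'|_Q$ is stable under multiplication by $\mathbb F_p^\times$; it is everything or empty. Hence one of $X',X''$ is projective over the Sylow subgroup $Q$, and so projective. As $X$ is not projective, exactly one indecomposable summand $M$ in a decomposition of $X$ is nonprojective.

**Step 3: properties of $M$.** Since $X\cong X^*$ and duals of projectives are projective, $M\cong M^*$ by Krull–Schmidt. By Proposition 8 and Lemma 6, $M$ has a Specht filtration. $\square$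

## Integral idempotents forced by the action of $C$

Here is the idea that rules out lifts of $f$. Which modules shaped like (6) do lift? For $0\le j\le p-1$ let $Q\rtimes C$ act on $\mathcal OA$ with $a$ acting by multiplication, $g$ as multiplication by $a^j$, and $h_c$ as the ring automorphism $\sigma_c:a\mapsto a^c$. This is consistent, as $h_cg=\sigma_c(a^j\,\cdot)=a^{jc}\sigma_c(\cdot)=g^ch_c$. The reduction is $kA$ with $h_c$ fixing $1$ and $L(g)=L(a^j)=jY$. So, for $Q\rtimes C$, a diagonal matrix $T$ with entries in $\mathbb F_p$ gives a liftable module. The proof below shows that, conversely, a lift forces $T$ to be diagonalizable (with eigenvalues in $\mathbb F_p$). Our $T$ is nilpotent and nonzero.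

**Proposition 10.** For no $m\ge1$ does the $kN$-module $f^{\oplus m}$ lift to characteristic zero.

*Proof.* Put $\mathcal F=f^{\oplus m}=kA\otimes V^m$ and $n=3m$. Let $e_1,\dots,e_n$ now denote a basis of $V^m$; it is a $kA$-basis of $\mathcal F$ consisting of $C$-fixed vectors. We have $L(g)=Y\otimes T_m$ with $T_m=T^{\oplus m}$ nilpotent and nonzero. Let $\hat{\mathcal F}$ be a lift over $\mathcal O$.

**Step 1: adjoin $\zeta$.** Replacing $\mathcal O$ by a finite extension (the residue field stays $k$, as $k$ is algebraically closed), we may assume that $\mathcal O$ contains a primitive $p$-th root of unity $\zeta$. Let $K$ be its fraction field.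

**Step 2: a $C$-fixed basis over $\mathcal OA$.** This transfers the shape of (6) to the lattice. As $|C|=p-1$ is invertible in $\mathcal O$, averaging shows that $\hat{\mathcal F}^C\to\mathcal F^C$ is onto; let $\hat e_i\in\hat{\mathcal F}^C$ lift $e_i$. By Nakayama the $\hat e_i$ generate $\hat{\mathcal F}$ over $\mathcal OA$. The surjection $(\mathcal OA)^n\to\hat{\mathcal F}$ is between free $\mathcal O$-modules of the same rank $np$, so it is an isomorphism, and the $\hat e_i$ form an $\mathcal OA$-basis.

**Step 3: the functional equation.** Let $\Gamma\in GL_n(\mathcal OA)$ be the matrix of $g$, which commutes with $A$. Then $\Gamma^p=1$. Since $h_cg\hat e_j=g^ch_c\hat e_j=g^c\hat e_j$, while $h_c\sum_i\Gamma_{ij}\hat e_i=\sum_i\sigma_c(\Gamma_{ij})\hat e_i$, we get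
$$\sigma_c(\Gamma)=\Gamma^c\qquad(1\le c\le p-1).\tag{7}$$
For a $p$-th root of unity $z\in\mathcal O$ write $\Gamma(z)$ for the image of $\Gamma$ under $a\mapsto z$. Taking $c=2$ and $a\mapsto1$ gives $\Gamma(1)=\Gamma(1)^2$, so the invertible matrix $\Gamma(1)$ is $1$. Taking $a\mapsto\zeta$ gives $\Gamma(\zeta^c)=\Gamma(\zeta)^c$. Together, $\Gamma(\zeta^c)=\Gamma(\zeta)^c$ for all $c\in\mathbb Z/p$.

**Step 4: the coefficients of $\Gamma$ are idempotents.** Write $\Gamma=\sum_{j\in\mathbb Z/p}a^j\Gamma_j$ with $\Gamma_j\in M_n(\mathcal O)$. Fourier inversion over $K$ gives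
$$\Gamma_j=\frac1p\sum_{c\in\mathbb Z/p}\zeta^{-jc}\,\Gamma(\zeta^c)=\frac1p\sum_{c\in\mathbb Z/p}\zeta^{-jc}\,\Gamma(\zeta)^c .\tag{8}$$
As $\Gamma(\zeta)^p=1$, the right side is the projection onto the $\zeta^j$-eigenspace of $\Gamma(\zeta)$. So the $\Gamma_j$ are pairwise orthogonal idempotents with sum $1$. Such spectral projections have, a priori, a denominator $p$; here they are coefficients of $\Gamma$, so they lie in $M_n(\mathcal O)$ and can be reduced.

**Step 5: reduce mod $\pi$.** With respect to $e_1,\dots,e_n$, $g$ acts on $\mathcal F$ by $\sum_ja^j\bar\Gamma_j$, with $\bar\Gamma_j\in M_n(k)$ orthogonal idempotents of sum $1$. So $g-1=\sum_j(a^j-1)\bar\Gamma_j$ and $(g-1)^i=\sum_j(a^j-1)^i\bar\Gamma_j$ for $i\ge1$. Taking representatives $0\le j\le p-1$,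
$$Y\,T_m=L(g)=\sum_jL(a^j)\bar\Gamma_j=Y\sum_jj\,\bar\Gamma_j .$$
Comparing coefficients of $Y$ in $M_n(k)[Y]/(Y^p)$, $T_m=\sum_jj\bar\Gamma_j$ is diagonalizable. It is also nilpotent, so $T_m=0$, a contradiction. $\square$

The proof used only that $\mathcal F=kA\otimes V^m$ with $C$ trivial on $V^m$ and $L(g)=Y\otimes T_m$, $T_m$ nilpotent and nonzero. So it also shows that $f/f_1$ does not lift. Since $\mathcal E|_N=f/f_1\oplus f'/f'_1$ with vanishing $\operatorname{Ext}^1_N$ in both directions, by Lemma 4, Lemma 5 shows that $\mathcal E$ does not lift either. This confirms that only self-duality was missing for two layers.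

## Degree $2p$: proof of Theorem 1

By Proposition 9, $M$ is an indecomposable self-dual $k\Sigma_{2p}$-module with a Specht filtration. Suppose $M$ lifts over some $\mathcal O$. Projective modules lift over $\mathcal O$, so $X=M\oplus(\text{projective})$ lifts over $\mathcal O$, and restricting the lattice to $N$, so does $X|_N=f\oplus f'$. By (4) and Lemma 5, $f$ lifts. This contradicts Proposition 10 with $m=1$. $\blacksquare$

## Degrees from $2p$ on: Green correspondence and proof of Theorem 2

Proposition 3 settles $d<2p$. Write $d=2p+r$ with $r\ge0$, and now let $G=\Sigma_d$ and $\mathcal H=\Sigma_{2p}\times\Sigma_r$. The objects $M,X,N,Q,f,f'$ are as above, with $N,Q\le\Sigma_{2p}$. Let $Y_0$ be any projective indecomposable $k\Sigma_r$-module ($Y_0=k$ if $r=0$). It is self-dual since simple $k\Sigma_r$-modules are self-dual and group algebras are symmetric. It has a Specht filtration by Lemma 6, as a summand of $k\Sigma_r=F(E^{\otimes r})$, where $F$ is the Schur functor in degree $r$ and $E^{\otimes r}$ has a good filtration.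

Simply inducing $M\boxtimes Y_0$ to $G$ keeps self-duality and the Specht filtration, but may destroy indecomposability. The repair is to select the summand of largest vertex. Recall that a vertex of an indecomposable module $U$ is a minimal subgroup $D$ such that $U$ is relatively $D$-projective, that is, a summand of a module induced from $D$; it is a $p$-subgroup, unique up to conjugacy.

**Step 1: $f\mid M|_N$.** Indeed $f$ is an indecomposable nonprojective summand of $X|_N=M|_N\oplus(\text{projective})$, so Krull–Schmidt applies. (It is indecomposable over $N$ because it is so over $Q$.)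

**Step 2: $M$ has vertex $Q$.** Otherwise $M$ is relatively projective to a subgroup of order at most $p$. By Mackey's formula and Krull–Schmidt, the indecomposable summand $f|_Q$ of $M|_Q$ is a summand of $\operatorname{Ind}_{R'}^QV_0$ for some $R'\le Q$ with $|R'|\le p$ and $V_0$ indecomposable. By Green's indecomposability theorem, $f|_Q\cong\operatorname{Ind}_{R'}^QV_0$. If $R'\ne P$, then $P\cap R'=1$ and $f|_P$ is free by Mackey's formula, contradicting Step 5 of the normal form. So $R'=P$, and since $Q$ is abelian, $f|_P\cong V_0^{\oplus p}$. Hence the rank of $L(g)$ on $f$ is divisible by $p$. But by (6), $L(g)=Y\otimes T$ has rank $(p-1)\cdot2\equiv-2\not\equiv0$ mod $p$, a contradiction.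

**Step 3: $M\boxtimes Y_0$ has vertex $Q$.** It is an indecomposable $k\mathcal H$-module, because $k$ is algebraically closed and so the tensor product of the two local endomorphism rings is local. It is relatively $Q$-projective, as $M$ is relatively $Q$-projective and $Y_0$ is projective. If it were relatively projective to a proper subgroup of $Q$, restrict to the normal subgroup $\Sigma_{2p}$ of $\mathcal H$, where it becomes $M^{\oplus\dim Y_0}$. By Mackey's formula, $M$ would be relatively projective to a subgroup of order less than $p^2$, contradicting Step 2.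

**Step 4: definition of $M_d$.** The normalizer $N_G(Q)$ preserves the set of points moved by $Q$, so $N_G(Q)\le\mathcal H$. By Green correspondence,
$$\operatorname{Ind}_{\mathcal H}^G(M\boxtimes Y_0)=M_d\oplus(\text{summands with vertices of order}<p^2),$$
with $M_d$ indecomposable of vertex $Q$ and $M\boxtimes Y_0\mid M_d|_{\mathcal H}$.

**Step 5: $M_d$ is self-dual with a Specht filtration.** The induced module is self-dual, and $M_d^*$ is again its unique indecomposable summand with vertex $Q$; so $M_d\cong M_d^*$. The induced module is filtered by the modules $\operatorname{Ind}(S^\lambda\boxtimes S^\mu)=F(\nabla(\lambda)\otimes\nabla(\mu))$, which have Specht filtrations. So it has one, and by Lemma 6 $M_d$ has one.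

**Step 6: the restriction of $M_d$ to $N$.** We want to see that it consists of copies of $f$, summands of copies of $f'$, and projectives. Since $Y_0\mid k\Sigma_r$, $M\boxtimes Y_0$ is a summand of $M\boxtimes k\Sigma_r=\operatorname{Ind}_{\Sigma_{2p}}^{\mathcal H}M$. So $M_d$ is a summand of $\operatorname{Ind}_{\Sigma_{2p}}^GM$, hence of $\operatorname{Ind}_{\Sigma_{2p}}^GX$. By Mackey,
$$\left(\operatorname{Ind}_{\Sigma_{2p}}^GX\right)\big|_N=\bigoplus_{x\in N\backslash G/\Sigma_{2p}}\operatorname{Ind}_{N\cap\operatorname{Sym}(S)}^N({}^xX),\qquad S=x\{1,\dots,2p\}.\tag{9}$$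
The double cosets with $S=\{1,\dots,2p\}$ are those in $\mathcal H$, represented by the $x\in\Sigma_r$. Each such $x$ centralizes $\Sigma_{2p}$ and contributes $X|_N$; together they contribute $(X|_N)^{r!}$.

For the other double cosets, $S$ misses a point of $\{1,\dots,2p\}$, and $Q$ moves that point. The group $Q\cap\operatorname{Sym}(S)$ is the Sylow $p$-subgroup of $N\cap\operatorname{Sym}(S)$, as $Q$ is the normal Sylow $p$-subgroup of $N$. It lies in the stabilizer in $Q$ of the missed point, which is $\{(0,t)\}$ or $\{(s,0)\}$ and is generated by a $p$-cycle. So it is trivial or generated by a $p$-cycle of $\operatorname{Sym}(S)$. By (3), transported by $x$, the module ${}^xX$ is free over it, hence projective over $N\cap\operatorname{Sym}(S)$, and the contribution to (9) is projective.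

Hence $M_d|_N$ is a summand of $(f\oplus f')^{r!}\oplus(\text{projective})$. As $f$ is indecomposable, Krull–Schmidt gives
$$M_d|_N\cong f^{\oplus m_0}\oplus f''\oplus(\text{projective}),\qquad f''\mid f'^{\,\oplus r!}.$$

**Step 7: $m_0\ge1$.** By Steps 1 and 4, $f\mid M|_N\mid(M\boxtimes Y_0)|_N\mid M_d|_N$. Now $f$ is not projective, and $f\nmid f'$, because $f'|_P$ is free and $f|_P$ is not. So $f$ is not a summand of $f''\oplus(\text{projective})$, and $m_0\ge1$.

**Step 8: no $M_d^{\oplus m}$ lifts.** Suppose $M_d^{\oplus m}$ lifts. Then so does its restriction $f^{\oplus mm_0}\oplus U$ to $N$, where $U$ is the sum of $m$ copies of $f''\oplus(\text{projective})$. By (4), and because projective $kN$-modules have vanishing $\operatorname{Ext}^1$ in both directions with every module (they are also injective), $\operatorname{Ext}^1_N$ vanishes between $f^{\oplus mm_0}$ and $U$ in both directions. By Lemma 5, $f^{\oplus mm_0}$ lifts, contradicting Proposition 10.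

So for every $d\ge2p$ the module $M_d$ is indecomposable, self-dual, has a Specht filtration, and no $M_d^{\oplus m}$ with $m\ge1$ lifts. Together with Proposition 3 this proves Theorem 2. $\blacksquare$
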